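# Two frames of scalar matrices and the unitary group of $(\mathcal O_n\otimes\mathcal K)^+$

## 1. One chain of unitaries, bracketed in two ways

We begin with an exact identity between unitary matrices. It uses no approximation, and everything later leans on it.

Let $B$ be a nonzero unital $C^*$-algebra. Matrices over $B$ act on columns, and scalar matrices $M_d(\mathbb C)$ are viewed inside $M_d(B)$. Suppose we are given a row
$$r\in M_{1,d}(B),\qquad rr^*=1 ,\qquad p:=r^*r,\qquad q:=1-p\in M_d(B).$$
Then $p,q$ are projections, $pr^*=r^*$, $rq=0$ and $qr^*=0$. The row $r$ identifies $pB^d$ with $B$. For $g\in{\rm U}(B)$ and a unitary $k$ of the corner $qM_d(B)q$, put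
$$b(g,k):=r^*gr+k\in M_d(B).$$
This is a unitary: $(r^*gr)(r^*gr)^*=r^*gg^*r=p$ and likewise in the other order, while the mixed products vanish because $rq=0$. So $b(g,k)$ is "$g$ on $pB^d$ and $k$ on $qB^d$". (If $q=0$, the corner is $\{0\}$ and $k=0$ is its only unitary.)

Now take a chain
$$g^{(0)},\ k^{(0)},\ g^{(1)},\ k^{(1)},\ \dots,\ g^{(L-1)},\ k^{(L-1)},\ g^{(L)}=1,$$
with $g^{(j)}\in{\rm U}(B)$ and $k^{(j)}$ unitaries of $qM_d(B)q$. There are two ways to bracket it into pairs:
$$\bigl(g^{(0)}k^{(0)}\bigr)\bigl(g^{(1)}k^{(1)}\bigr)\cdots\bigl(g^{(L-1)}k^{(L-1)}\bigr)\,g^{(L)}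
\qquad\text{and}\qquad
g^{(0)}\bigl(k^{(0)}g^{(1)}\bigr)\bigl(k^{(1)}g^{(2)}\bigr)\cdots\bigl(k^{(L-1)}g^{(L)}\bigr).$$
The direct sum of all the entries does not see the brackets, so the two resulting block matrices should be unitarily equivalent. Here is the unitary that does it. Define $w_0\colon B\oplus(B^d)^L\to(B^d)^L\oplus B$ by
$$w_0(b,\xi_1,\dots,\xi_L)=(r^*b+q\xi_1,\ p\xi_1+q\xi_2,\ \dots,\ p\xi_{L-1}+q\xi_L;\ r\xi_L).$$

**Lemma 1.** (i) $w_0$ is a unitary in $M_{1+Ld}(B)$. With $s:=\bigoplus_{j=1}^L b(g^{(j)},k^{(j-1)})$,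
$$w_0\,(g^{(0)}\oplus s)\,w_0^*=\bigoplus_{j=1}^L b(g^{(j-1)},k^{(j-1)})\ \oplus 1 .\tag{1}$$
(ii) Suppose that, for some $\varepsilon>0$, $\|g^{(j)}-g^{(j-1)}\|\le\varepsilon$ for $1\le j\le L$, and that there are scalar unitaries $u^{(j)}\in{\rm U}(d)$ with $\|b(g^{(j)},k^{(j)})-u^{(j)}\|\le\varepsilon$ for $0\le j\le L-1$. Put $u:=\bigoplus_{j=1}^Lu^{(j-1)}\in{\rm U}(Ld)$. Then
$$\|s-u\|\le2\varepsilon,\qquad \|(g^{(0)}\oplus s)-w_0^*(u\oplus1)w_0\|\le\varepsilon .\tag{2}$$

*Proof.* (i) Reading off the matrix entries of $w_0$, its adjoint is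
$$w_0^*(\eta_1,\dots,\eta_L;b')=(r\eta_1,\ q\eta_1+p\eta_2,\ \dots,\ q\eta_{L-1}+p\eta_L,\ q\eta_L+r^*b').$$
Check $w_0^*w_0=1$. Put $\eta_1=r^*b+q\xi_1$, $\eta_j=p\xi_{j-1}+q\xi_j$ for $2\le j\le L$, and $b'=r\xi_L$. Then $r\eta_1=rr^*b+rq\xi_1=b$. For $1\le j<L$ we get $q\eta_j+p\eta_{j+1}=q\xi_j+p\xi_j=\xi_j$ (using $qr^*=0$ when $j=1$). Finally $q\eta_L+r^*b'=q\xi_L+p\xi_L=\xi_L$.

Check $w_0w_0^*=1$. The first entry is $r^*r\eta_1+q\eta_1=\eta_1$. The $j$-th, $2\le j\le L$, is $p\eta_j+q\eta_j=\eta_j$, where for $j=L$ we use $qr^*b'=0$. The last is $r(q\eta_L+r^*b')=b'$.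

For (1), apply $g^{(0)}\oplus s$ to $w_0^*(\eta_1,\dots,\eta_L;b')$. Since $b(g,k)q=k$ and $b(g,k)p=r^*gr$, the result is
$$\bigl(g^{(0)}r\eta_1,\ \dots,\ k^{(j-1)}\eta_j+r^*g^{(j)}r\eta_{j+1},\ \dots,\ k^{(L-1)}\eta_L+r^*b'\bigr),$$
where the last entry uses $g^{(L)}=1$ and $r^*rr^*=r^*$. Now apply $w_0$. The first entry becomes $r^*g^{(0)}r\eta_1+k^{(0)}\eta_1$. The $j$-th entry takes the $p$-part of the $(j-1)$-st vector and the $q$-part of the $j$-th, which gives $r^*g^{(j-1)}r\eta_j+k^{(j-1)}\eta_j$. The last entry is $r(k^{(L-1)}\eta_L+r^*b')=b'$. This is (1).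

(ii) The $j$-th block of $s-u$ has norm at most
$$\|r^*(g^{(j)}-g^{(j-1)})r\|+\|b(g^{(j-1)},k^{(j-1)})-u^{(j-1)}\|\le 2\varepsilon .$$
The second estimate in (2) is immediate from (1). $\square$

**Example.** Let $B=\mathbb C$, $d=2$, $r=(1,0)$, $L=2$. Then $b(g,k)=\mathrm{diag}(g,k)$, and $w_0$ is a permutation matrix carrying $\mathrm{diag}(g^{(0)};\,g^{(1)},k^{(0)};\,1,k^{(1)})$ to $\mathrm{diag}(g^{(0)},k^{(0)};\,g^{(1)},k^{(1)};\,1)$. The general $w_0$ is this permutation, performed with the projections $p,q$, which need not be scalar.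

**What it is for.** For a slowly moving chain whose blocks $b(g^{(j)},k^{(j)})$ are nearly scalar, write
$$g^{(0)}\oplus1_{Ld}=(1\oplus s)^*\,(g^{(0)}\oplus s).\tag{3}$$
By (2), the first factor is near a scalar unitary matrix, and the second is near a scalar unitary matrix seen through the change of frame $w_0$. So a unitary $g^{(0)}$ that may be far from every matrix becomes, after adding a large identity block, a product of two elements of *compact* groups, up to $3\varepsilon$. Compact groups have Haar measures, and large special unitary groups have concentrated Haar measures. We shall use this to decide whether a certain unitary group is amenable.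

## 2. Amenability of unitary groups, and what will be proved

For a unital $C^*$-algebra $A$ let ${\rm U}(A)$ be its unitary group with the norm topology.

**Definition (amenable group).** A topological group is *amenable* if the algebra of bounded right-uniformly continuous functions on it admits a left-invariant mean, that is, a positive linear functional $m$ with $m(1)=1$ and $m(L_gf)=m(f)$, where $(L_gf)(x)=f(gx)$.

**Definition (extremely amenable group).** A topological group is *extremely amenable* if each of its continuous actions on a nonempty compact Hausdorff space has a fixed point.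

A compact group is amenable, by Haar measure. A nontrivial compact group is not extremely amenable: translation on itself has no fixed point.

The group $\mathbb T$, or any abelian group, is amenable. We shall also use the *universal minimal flow* of a group: a flow is a continuous action on a nonempty compact Hausdorff space, it is minimal if all orbits are dense, and the universal minimal flow is the minimal flow, unique up to isomorphism, that maps equivariantly and continuously onto every minimal flow. For a compact group $Q$ it is $Q$ under translation: in a minimal flow $M$ every orbit $Qx$ is compact and dense, so $Qx=M$, and $h\mapsto hx$ maps $Q$ onto $M$.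

**The algebras.** The Cuntz algebra $\mathcal O_n$ ($n\ge2$) is generated by isometries $S_1,\dots,S_n$ with $S_i^*S_j=\delta_{ij}1$ and $\sum_iS_iS_i^*=1$. Let $\mathcal K$ be the compact operators on a separable infinite-dimensional Hilbert space. For unital $B\ne0$ we write
$$A=B\otimes\mathcal K=\overline{\textstyle\bigcup_kM_k(B)}$$
with upper-left-corner inclusions, and $A^+$ for the minimal unitization. Let $1_k$ be the unit of $M_k(B)$.

**Definition (nuclear).** A unital $B$ is nuclear if its identity map is a point-norm limit of maps $\psi\varphi$ with $\varphi\colon B\to M_m$ and $\psi\colon M_m\to B$ unital completely positive (u.c.p.). That nuclearity gives this completely positive approximation property is due to Choi–Effros and Kirchberg; for unital maps see Brown–Ozawa, *C\*-algebras and finite-dimensional approximations*, Prop. 2.2.6.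

For instance $M_m$ is nuclear with $\varphi=\psi=\mathrm{id}$. The algebra $\mathcal O_n$ is nuclear (Cuntz, *Comm. Math. Phys.* 57 (1977)). If $B$ is nuclear, so is $M_k(B)$.

**Definition (strong amenability, B. E. Johnson).** A unital $C^*$-algebra $A$ is *strongly amenable* if for every unital Banach $A$-bimodule $X$ and every bounded derivation $D\colon A\to X^*$ there is $\varphi$ in the weak$^*$-closed convex hull of $\{-D(u)u^*:u\in{\rm U}(A)\}$ with $D(a)=a\varphi-\varphi a$ for all $a\in A$.

Here $\langle a\varphi,\xi\rangle=\langle\varphi,\xi a\rangle$ and $\langle\varphi a,\xi\rangle=\langle\varphi,a\xi\rangle$. For $A=M_m$ the element $\varphi=-\int_{{\rm U}(m)}D(u)u^*\,du$ works; Section 9 carries out the computation with a general invariant mean in place of Haar measure. Strong amenability is a property of the algebra, not the same thing as amenability of ${\rm U}(A)$.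

**Definition (NCCW complexes, Eilers–Loring–Pedersen).** A $0$-dimensional NCCW complex is a finite-dimensional $C^*$-algebra. A $k$-dimensional one is a pullback $A_k=\{(f,a)\in C(D^k,F_k)\oplus A_{k-1}: f|_{S^{k-1}}=\phi_k(a)\}$, with $A_{k-1}$ a $(k-1)$-dimensional NCCW complex, $F_k$ a finite-dimensional $C^*$-algebra, $D^k$ the closed $k$-disc with boundary $S^{k-1}$, and $\phi_k\colon A_{k-1}\to C(S^{k-1},F_k)$ a unital $*$-homomorphism.

Example: $C([-1,1])$ arises with $k=1$, $A_0=\mathbb C\oplus\mathbb C$, $F_1=\mathbb C$, and $\phi_1$ the identification $\mathbb C\oplus\mathbb C=C(\{\pm1\})$.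

**The setting of the problem.** $\mathcal O_n$ is not strongly amenable, but Rosenberg observed that $(\mathcal O_n\otimes\mathcal K)^+$ is. By results of Cuntz and Rosenberg, $(\mathcal O_n\otimes\mathcal K)^+$ is not an inductive limit of NCCW complexes. Alekseev, Schmidt and Thom ("Amenability for unitary groups of C*-algebras", arXiv:2305.13181 (2023)) pose the problem of determining whether ${\rm U}((\mathcal O_n\otimes\mathcal K)^+)$ is amenable in the norm topology. To state the answer, put
$$G=\{u\in{\rm U}(A^+):u-1\in A\},\qquad N=\text{identity component of }G .$$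
Every $u\in{\rm U}(A^+)$ is uniquely $\lambda v$ with $\lambda\in\mathbb T$ its image in $A^+/A=\mathbb C$ and $v\in G$, so ${\rm U}(A^+)=\mathbb T\times G$ as topological groups. We regard ${\rm U}(M_k(B))\subset G$ via $u\mapsto u+(1-1_k)$.

**Theorem 2.** ${\rm U}((\mathcal O_n\otimes\mathcal K)^+)$ is amenable in the norm topology.

**Theorem 3.** For a unital $C^*$-algebra $B\neq0$ the following are equivalent:

- (a) $B$ is nuclear;
- (b) $N$ is extremely amenable;
- (c) $N$ is amenable;
- (d) ${\rm U}((B\otimes\mathcal K)^+)$ is amenable in the norm topology;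
- (e) $(B\otimes\mathcal K)^+$ is strongly amenable.

If these hold, then $G$ is extremely amenable if and only if $K_1(B)=0$, and the universal minimal flow of ${\rm U}((B\otimes\mathcal K)^+)$ is that of $\mathbb T\times K_1(B)$, with $K_1(B)$ discrete.

**Corollary 4.** ${\rm U}((\mathcal O_n\otimes\mathcal K)^+)\cong\mathbb T\times G$ with $G$ extremely amenable; its universal minimal flow is $\mathbb T$ acting on itself by translation.

We prove (a)⇒(b)⇒(c)⇒(d)⇒(e)⇒(a). Theorem 2 is (a)⇒(d) for $B=\mathcal O_n$; Corollary 4 also uses $K_1(\mathcal O_n)=0$ (Cuntz, *Ann. of Math.* 113 (1981)).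

**Functions on these groups.** The metric $d(u,v)=\|u-v\|$ on ${\rm U}(A^+)$ is bi-invariant, so the left and right uniformities are both that of $d$. For a subgroup $H$ let ${\rm UCB}(H)$ be the bounded $d$-uniformly continuous functions on $H$; this is the algebra in the definition of amenability. Bounded Lipschitz functions are uniformly dense in the real part of ${\rm UCB}(H)$. Indeed, let $|f|\le M$ have modulus of continuity $\omega$ and put $f_j(x)=\inf_y\bigl(f(y)+j\,d(x,y)\bigr)$. Then $f_j$ is $j$-Lipschitz and $f_j\le f$. Only points $y$ with $j\,d(x,y)\le2M$ matter in the infimum, so $f_j\ge f-\omega(2M/j)$.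

## 3. Measures of small variance

We turn extreme amenability into a statement about probability measures. For a Borel probability measure $\mu$ write $\mathrm{Var}_\mu(f)=\int f^2d\mu-(\int f\,d\mu)^2$.

**Lemma 5.** Let $H$ be a subgroup of ${\rm U}(A^+)$ with the metric $d$, and let $\Gamma\subset H$ be a dense subgroup. Suppose there is a net $(\mu_\alpha)$ of Borel probability measures on $H$ such that for every bounded real Lipschitz $f$ on $H$ and every $g\in\Gamma$,
$$\int L_gf\,d\mu_\alpha-\int f\,d\mu_\alpha\to0\qquad\text{and}\qquad \mathrm{Var}_{\mu_\alpha}(f)\to0 .$$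
Then ${\rm UCB}(H)$ has a multiplicative left-invariant mean, and $H$ is extremely amenable.

*Proof.* **Step 1: pass to a limit mean.** Let $m$ be a weak$^*$ cluster point of $(\mu_\alpha)$ in ${\rm UCB}(H)^*$. It is a mean. For bounded real Lipschitz $f$ and $g\in\Gamma$, passing to the limit along a subnet gives $m(L_gf)=m(f)$ and $m(f^2)=m(f)^2$. By uniform density of Lipschitz functions both hold for all real $f\in{\rm UCB}(H)$. Expanding $m((f+h)^2)=m(f+h)^2$ gives $m(fh)=m(f)m(h)$ for real $f,h$, and then for complex ones by linearity.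

**Step 2: extend invariance from $\Gamma$ to $H$.** If $\gamma_i\to g$ with $\gamma_i\in\Gamma$, then $d(\gamma_ix,gx)=d(\gamma_i,g)$ for all $x$, so $\|L_{\gamma_i}f-L_gf\|_\infty\to0$. Hence $m(L_gf)=m(f)$ for all $g\in H$.

**Step 3: turn the mean into a fixed point.** Let $H$ act continuously on a compact $X\ne\emptyset$ and let $x_0\in X$. For $F\in C(X)$ put $F_0(g)=F(gx_0)$. By compactness and joint continuity, $\sup_{y\in X}|F(vy)-F(y)|\to0$ as $v\to1$, so $|F_0(vg)-F_0(g)|$ is small uniformly in $g$ when $d(vg,g)=d(v,1)$ is small. Thus $F_0\in{\rm UCB}(H)$. The map $F\mapsto m(F_0)$ is a multiplicative state of $C(X)$, so it is evaluation at some $x\in X$. For $h\in H$, replacing $F$ by $F(h\,\cdot)$ replaces $F_0$ by $L_hF_0$. So $F(hx)=m(L_hF_0)=m(F_0)=F(x)$ for all $F$, that is, $hx=x$. $\square$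

The measures will come from special unitary groups.

**Lemma 6.** Let $D\ge2$ and let $f\colon{\rm SU}(D)\to\mathbb R$ be $\Lambda$-Lipschitz for the operator norm. Then, for Haar measure, $\mathrm{Var}(f)\le2\Lambda^2/D$.

*Proof.* Give ${\rm SU}(D)$ the bi-invariant Riemannian metric $\langle X,Y\rangle={\rm Re}\,{\rm tr}(XY^*)$. The Killing form of $\mathfrak{su}(D)$ is $2D\,{\rm tr}(XY)$, and for a bi-invariant metric
$${\rm Ric}(X,X)=-\tfrac14{\rm Kill}(X,X)=-\tfrac D2{\rm tr}(X^2)=\tfrac D2\langle X,X\rangle .$$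
Lichnerowicz's theorem says that ${\rm Ric}\ge\kappa>0$ on a compact manifold of dimension $n\geq 2$ forces the first nonzero Laplace eigenvalue to be at least $\frac n{n-1}\kappa\ge\kappa$. So the spectral gap is at least $D/2$, and $\mathrm{Var}(f)\le\frac2D\int|\nabla f|^2$ for smooth $f$.

Since $\|\cdot\|\le\|\cdot\|_{HS}$, and the Hilbert–Schmidt distance is at most the geodesic distance (the Riemannian length of a curve is its Hilbert–Schmidt length), $f$ is $\Lambda$-Lipschitz for the geodesic distance. If $f$ is smooth, then $|\nabla f|\le\Lambda$ and we are done. In general replace $f$ by $x\mapsto\int\rho(z)f(z^{-1}x)\,dz$ with $\rho\ge0$ smooth, $\int\rho=1$, supported near $1$. This function is smooth, is again $\Lambda$-Lipschitz by left invariance of the distance, and converges uniformly to $f$ as the support of $\rho$ shrinks to $1$. $\square$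

We use ${\rm SU}(D)$ rather than ${\rm U}(D)$ because the Ricci curvature of ${\rm U}(D)$ vanishes in the central direction. The loss is small: multiplying $v\in{\rm U}(D)$ with $\det v=e^{i\theta}$, $|\theta|\le\pi$, by $e^{-i\theta/D}$ shows that
$$\text{every }v\in{\rm U}(D)\text{ is within }\pi/D\text{ of }{\rm SU}(D)\text{ in operator norm.}\tag{4}$$

## 4. One frame: success for $B=\mathbb C$, failure for $\mathcal O_n$

**The case $B=\mathbb C$.** Here $\bigcup_k{\rm U}(k)$ is dense in $G$ (this is shown for all $B$ in Lemma 9). By (4), applied to an element of ${\rm U}(k)$ regarded in ${\rm U}(D)$ with $D\to\infty$, the subgroup $\Gamma'=\bigcup_k{\rm SU}(k)$ is dense in $G$. Let $\mu_D$ be Haar measure on ${\rm SU}(D)\subset G$. For $g\in{\rm SU}(k)$ and $D\ge k$ we have $\int L_gf\,d\mu_D=\int f\,d\mu_D$ exactly, and $\mathrm{Var}_{\mu_D}(f)\le2\Lambda^2/D$ by Lemma 6. Lemma 5 gives: $G$ is extremely amenable.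

**The same plan for $B=\mathcal O_n$.** Given $g_1,\dots,g_l\in{\rm U}(B)$, regarded as $g_i\oplus1_D$, one would look for a frame, that is, a unitary $w\in M_{1+D}(B)$, such that all $g_i\oplus1_D$ are near the compact group $w^*{\rm U}(1+D)w$. Its Haar measure would then be almost invariant.

Some unitaries cooperate. Let $S=(S_1,\dots,S_n)\in M_{1,n}(\mathcal O_n)$, so $SS^*=1$ and $S^*S=1_n$. If $g=\sum a_{ij}S_iS_j^*$ with $a\in{\rm U}(n)$, then $gS=Sa$ and $g=SaS^*$: in the frame $S$, $g$ is a scalar matrix. But one frame cannot serve in general.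

**Claim 7.** There are $g_1,g_2\in{\rm U}(\mathcal O_n)$, each an exponential $e^{ib}$ with $b=b^*$, such that for no $0<\varepsilon<\frac14$, no $D\geq 1$ and no unitary $w\in M_{1+D}(\mathcal O_n)$ do both $g_i\oplus1_D$ lie within $\varepsilon$ of $w^*{\rm U}(1+D)w$.

*Proof.* Write $S_1=a_1+ia_2$ with $a_i=a_i^*$, $\|a_i\|\le1$, and let $g_i=a_i+i(1-a_i^2)^{1/2}=e^{i\arccos a_i}$, so $a_i=(g_i+g_i^*)/2$. Suppose $\|(g_i\oplus1_D)-\tau_i\|\le\varepsilon$ with $\tau_i\in w^*{\rm U}(1+D)w$. Put $\tilde g_i=g_i\oplus1_D$ and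
$$T=\tfrac12(\tilde g_1+\tilde g_1^*)+\tfrac i2(\tilde g_2+\tilde g_2^*)=S_1\oplus(1+i)1_D,\qquad T'=\tfrac12(\tau_1+\tau_1^*)+\tfrac i2(\tau_2+\tau_2^*).$$
Then $\|T-T'\|\le2\varepsilon$. Represent $M_{1+D}(\mathcal O_n)$ faithfully and unitally on a Hilbert space. Since $T^*T=1\oplus2\cdot1_D\ge1$, $T$ is bounded below by $1$, so $T'$ is bounded below by $1-2\varepsilon>0$. But $T'$ lies in the finite-dimensional algebra $w^*M_{1+D}(\mathbb C)w$. There $T'^*T'$ is invertible, so $T'$ is left invertible, hence invertible, with $\|T'^{-1}\|\le(1-2\varepsilon)^{-1}$. Then $T=T'(1+T'^{-1}(T-T'))$ is invertible, because $2\varepsilon/(1-2\varepsilon)<1$. Hence $S_1$ is invertible, which contradicts $S_1S_1^*\le1-S_2S_2^*\ne1$. $\square$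

So the plan stops at the demand for *one* frame. What nuclearity gives is weaker: each $g$ has a *complement* $k_g$ such that $g$ and $k_g$ together are nearly scalar (Lemma 8). But it gives no control on $k_g$ itself, so the factorization $g\oplus 1=(1\oplus k_g)^*(g\oplus k_g)$ is not yet useful: the first factor need not be near a compact group we know. The chain of Section 1 cures exactly this. We run $g$ along a path to $1$ in small steps, and replace the single complement $k_g$ by $s$, whose blocks pair each $k^{(j-1)}$ with the *next* $g^{(j)}$. The blocks of $s$ are nearly scalar because $g^{(j)}$ is near $g^{(j-1)}$, and $g\oplus s$ is nearly scalar because of the other bracketing.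

## 5. Nuclearity completes unitaries to scalar matrices

**Lemma 8.** Let $B$ be unital and nuclear, $S\subset{\rm U}(B)$ finite, $0<\varepsilon<1$. There are $d\in\mathbb N$ and $r\in M_{1,d}(B)$ with $rr^*=1$ such that, with $p=r^*r$ and $q=1-p$, for every $g\in S$ there are a unitary $k_g$ of $qM_d(B)q$ and $u_g\in{\rm U}(d)$ with
$$\|r^*gr+k_g-u_g\|\le\varepsilon .$$

One row $r$ serves all of $S$; this matters for Lemma 1.

*Proof.* Choose $\eta\in(0,1)$ with $3\eta\le\varepsilon$ and put $\delta=\eta^2/2$. Take u.c.p. maps $\varphi\colon B\to M_m$, $\psi\colon M_m\to B$ with $\|\psi\varphi(g)-g\|\le\delta$ for $g\in S$.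

**Step 1: write $\psi$ as compression of scalar matrices by a row.** Since $\psi$ is completely positive, $[\psi(e_{ij})]\in M_m(B)$ is positive. Let $c=[c_{ij}]$ be its positive square root. Since $c_{kj}=c_{jk}^*$,
$$\psi(e_{ij})=\sum_kc_{ik}c_{kj}=\sum_kc_{ik}c_{jk}^* .$$
Let $\rho=(c_{ik})_{(i,k)}\in M_{1,m^2}(B)$. The matrix $x\otimes1_m$ has entry $x_{ij}\delta_{kl}$ at $((i,k),(j,l))$, so $\rho(x\otimes1_m)\rho^*=\sum_{i,j,k}x_{ij}c_{ik}c_{jk}^*=\psi(x)$ for $x\in M_m$. In particular $\rho\rho^*=\psi(1)=1$.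

(For $B=M_m$, $\varphi=\psi=\mathrm{id}$, one finds $c_{ij}=m^{-1/2}e_{ij}$, because $\sum_ke_{ik}e_{kj}=m\,e_{ij}$. Then $\rho(g\otimes1_m)=g\rho$ exactly, because $\sum_ig_{ij}e_{il}=g\,e_{jl}$. The next two steps show that in general such an intertwining holds approximately.)

**Step 2: dilate the contraction $\varphi(g)\otimes1_m$ to a scalar unitary.** Let $d=2m^2$ and $r=(\rho,0)\in M_{1,d}(B)$, so $rr^*=1$. For $g\in S$ let $t=\varphi(g)\otimes1_m$, a contraction, and
$$u=u_g=\begin{pmatrix}t&(1-tt^*)^{1/2}\\(1-t^*t)^{1/2}&-t^*\end{pmatrix}.$$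
The identity $t(1-t^*t)^{1/2}=(1-tt^*)^{1/2}t$ gives $uu^*=1$, so $u\in{\rm U}(d)$. Put $z=rur^*=\rho t\rho^*=\psi\varphi(g)$; thus $\|z-g\|\le\delta$.

**Step 3: show that $r$ nearly intertwines $g$ and $u$.** Since $rr^*=1$ and $g,u$ are unitary,
$$(gr-ru)(gr-ru)^*=2-gz^*-zg^*=g(g-z)^*+(g-z)g^*,$$
so $\|gr-ru\|\le\sqrt{2\delta}=\eta$. Also $u(gr-ru)^*g=u(r^*g^*-u^*r^*)g=ur^*-r^*g$, so $\|ur^*-r^*g\|\le\eta$.

**Step 4: cut $u$ by $p$ and $q$.** Multiplying the first estimate by $r^*$ on the left and the second by $r$ on the right,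
$$\|r^*gr-pu\|\le\eta,\qquad\|up-r^*gr\|\le\eta .$$
As $r^*gr\in pM_d(B)p$, multiplying the first by $p$ and by $q$ on the right, and the second by $q$ on the left, gives
$$\|pup-r^*gr\|\le\eta,\qquad\|puq\|\le\eta,\qquad\|qup\|\le\eta .$$
The operators $puq$ and $qup$ have orthogonal initial and final spaces, so $\|puq+qup\|\le\eta$ and
$$\|u-(r^*gr+quq)\|\le\|pup-r^*gr\|+\|puq+qup\|\le2\eta .$$

**Step 5: correct $quq$ to a unitary.** Let $c=quq$ (a new $c$). Then $q-c^*c=qu^*puq$ and $q-cc^*=qupu^*q$ have norm at most $\eta^2<1$. So $c$ is invertible in $qM_d(B)q$, and $k_g:=c(c^*c)^{-1/2}$ is a unitary there. Since $|1-\lambda|\le|1-\lambda^2|$ for $\lambda\ge0$,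
$$\|k_g-c\|=\|k_g(q-|c|)\|=\|q-|c|\|\le\|q-|c|^2\|\le\eta^2 .$$
Altogether $\|r^*gr+k_g-u_g\|\le2\eta+\eta^2\le3\eta\le\varepsilon$. $\square$

## 6. The identity component and $K_1$

The chain needs a path from $g$ to $1$. So we need to know which elements have one.

Let $\Gamma_k\subset{\rm U}(M_k(B))$ be the group generated by $\{e^{ib}:b=b^*\in M_k(B)\}$ and $\Gamma=\bigcup_k\Gamma_k\subset G$. Recall $K_1(B)=\varinjlim\pi_0({\rm U}(M_k(B)))$ with connecting maps $u\mapsto u\oplus1$; it is abelian.

**Lemma 9.** (i) $N$ is open in $G$ and is the group generated by $\{e^{ia}:a\in A_{sa}\}$; $\Gamma$ is a dense subgroup of $N$. (ii) $\bigcup_k{\rm U}(M_k(B))$ is dense in $G$, and $G/N\cong K_1(B)$, discrete and abelian.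

*Proof.* **Step 1: unitaries near $1$ are exponentials.** If $u\in G$ and $\|u-1\|<2$, then $-1\notin\sigma(u)$, so $u=e^{ia}$ with $a=-i\log u$ self-adjoint (principal branch). The image of $a$ in $A^+/A$ is $-i\log1=0$, so $a\in A_{sa}$. The same argument in $M_k(B)$ shows that $v\in{\rm U}(M_k(B))$ with $\|v-1\|<2$ lies in $\Gamma_k$.

**Step 2: identify $N$.** By Step 1 the group generated by the exponentials contains a neighborhood of $1$. So it is open, hence closed. It is path connected (scale the exponents). Therefore it is $N$. Density of $\Gamma$ follows because $\bigcup_kM_k(B)_{sa}$ is dense in $A_{sa}$ and $\exp$ is continuous.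

**Step 3: density of $\bigcup_k{\rm U}(M_k(B))$.** Let $u\in G$ and $0<\kappa<1$. Pick $b\in M_k(B)$ with $\|(u-1)-b\|<\kappa$ and put $v_0=1+b=(1_k+b)+(1-1_k)$. Since $\|u-v_0\|<1$, $v_0$ is invertible, hence so is its block $1_k+b$. Then $v=v_0|v_0|^{-1}$ lies in ${\rm U}(M_k(B))$, viewed in $G$. From $\|v_0^*v_0-u^*u\|\le2\kappa+\kappa^2$ we get $\|v-v_0\|=\|1-|v_0|\|\le2\kappa+\kappa^2$, so $\|u-v\|\le3\kappa+\kappa^2\le4\kappa$.

**Step 4: compute $G/N$.** As in Step 2, the identity component of ${\rm U}(M_k(B))$ is $\Gamma_k\subset N$, so the inclusions induce a homomorphism $K_1(B)\to G/N$. It is onto by Step 3, since the cosets of $N$ are open. It is injective: if $u\in{\rm U}(M_k(B))\cap N$, then by (i) there are $k'\ge k$ and $v\in\Gamma_{k'}$ with $\|u-v\|<2$. By Step 1, $v^*u\in\Gamma_{k'}$, so $u\in\Gamma_{k'}$ is null-homotopic in ${\rm U}(M_{k'}(B))$. As $N$ is open, $G/N$ is discrete. $\square$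

## 7. Almost invariant products of two compact groups

**Lemma 10.** Let $B$ be unital and nuclear, $g_1,\dots,g_l\in\Gamma$, $\varepsilon\in(0,1)$. For all sufficiently large $D$ there are $k\ge1$, a unitary $w\in C:=M_{1+D}(M_k(B))\subset A$, and elements $\sigma_i\in H_1$, $\tau_i\in H_2$ ($1\le i\le l$), where
$$H_1=\{1\oplus h:h\in{\rm SU}(D)\},\qquad H_2=w^*\,{\rm SU}(1+D)\,w$$
are compact subgroups of ${\rm U}(C)\subset G$, such that
$$\|g_i\,xy-(x\sigma_i^*)(\tau_iy)\|\le3\varepsilon+\tfrac{2\pi}D\qquad(x\in H_1,\ y\in H_2,\ 1\le i\le l).\tag{5}$$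

*Proof.* **Step 1: prepare slow chains.** Choose $k$ with all $g_i\in\Gamma_k$ and replace $B$ by $M_k(B)$, which is unital and nuclear. Then $g_i\in{\rm U}(B)$ is a product of exponentials, and as an element of ${\rm U}(C)$ it is $g_i\oplus1_D$. Multiplying all exponents by $1-t$ gives norm-continuous paths $g_i(t)$ in ${\rm U}(B)$ from $g_i(0)=g_i$ to $g_i(1)=1$. Choose $L$, the same for all $i$, such that $g_i^{(j)}:=g_i(j/L)$ satisfies $\|g_i^{(j)}-g_i^{(j-1)}\|\le\varepsilon$ for $1\le j\le L$. Note $g_i^{(0)}=g_i$ and $g_i^{(L)}=1$.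

**Step 2: complete all links with one row.** Apply Lemma 8 to $\{g_i^{(j)}:1\le i\le l,\ 0\le j\le L-1\}$ and $\varepsilon$. We get one $d$ and one $r$ (so one $p$, one $q$), unitaries $k_i^{(j)}$ of $qM_d(B)q$, and $u_i^{(j)}\in{\rm U}(d)$ with $\|b(g_i^{(j)},k_i^{(j)})-u_i^{(j)}\|\le\varepsilon$.

**Step 3: shift by half a step.** The unitary $w_0\in M_{1+Ld}(B)$ of Section 1 depends only on $r$ and $L$, not on $i$. With $s_i=\bigoplus_{j=1}^Lb(g_i^{(j)},k_i^{(j-1)})$ and $u_i=\bigoplus_{j=1}^Lu_i^{(j-1)}\in{\rm U}(Ld)$, Lemma 1(ii) gives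
$$\|s_i-u_i\|\le2\varepsilon,\qquad\|(g_i\oplus s_i)-w_0^*(u_i\oplus1)w_0\|\le\varepsilon .$$

**Step 4: enlarge, and move into special unitary groups.** Let $D\ge\max(Ld,2)$, $s_i'=s_i\oplus1_{D-Ld}$ and $w=w_0\oplus1_{D-Ld}\in{\rm U}(C)$. Then $1\oplus s_i'$ is within $2\varepsilon$ of the scalar matrix $1\oplus u_i\oplus1_{D-Ld}$, and $g_i\oplus s_i'$ is within $\varepsilon$ of $w^*(u_i\oplus1\oplus1_{D-Ld})w$. By (4), used in ${\rm U}(D)$ and in ${\rm U}(1+D)$, there are $\sigma_i\in H_1$ and $\tau_i\in H_2$ with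
$$\|(1\oplus s_i')-\sigma_i\|\le2\varepsilon+\tfrac\pi D,\qquad\|(g_i\oplus s_i')-\tau_i\|\le\varepsilon+\tfrac\pi D .$$

**Step 5: let $g_i$ pass through $x$ and factor it between $x$ and $y$.** The element $g_i\oplus1_D$ commutes with every $x=1\oplus h\in H_1$, and by (3) $g_i\oplus1_D=(1\oplus s_i')^*(g_i\oplus s_i')$. Hence
$$g_i\,xy=x\,g_i\,y=x\,(1\oplus s_i')^*(g_i\oplus s_i')\,y,$$
which is within $(2\varepsilon+\frac\pi D)+(\varepsilon+\frac\pi D)$ of $x\sigma_i^*\tau_iy$. $\square$

The order of the factors is the point: $\sigma_i^*$ sits to the right of $x$ and $\tau_i$ to the left of $y$, so each is absorbed by a Haar measure.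

**Proof of (a)⇒(b).** Let $B$ be nuclear. We construct the net for Lemma 5 with $H=N$ and $\Gamma$ as above, which is dense by Lemma 9. The index set consists of the pairs $(E,j)$ with $E\subset\Gamma$ finite nonempty and $j\in\mathbb N$, ordered by inclusion and size.

**Step 1: define the measures.** Apply Lemma 10 to $E$, $\varepsilon=\frac1{j+2}$ and some admissible $D\ge j+2$. Let $\mu=\mu_{E,j}$ be the law of $xy$ with $x\in H_1$, $y\in H_2$ independent and Haar distributed. The groups $H_1,H_2$ are connected and contain $1$, so they lie in $N$, and $\mu$ lives on $N$.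

**Step 2: almost invariance.** Let $f$ be bounded, real, $\Lambda$-Lipschitz on $N$, and let $g\in E$ with associated $\sigma,\tau$. By right invariance of Haar measure on $H_1$ and left invariance on $H_2$, $(x\sigma^*,\tau y)$ has the same law as $(x,y)$. So (5) gives
$$\Bigl|\int L_gf\,d\mu-\int f\,d\mu\Bigr|\le\mathbb E\bigl|f(gxy)-f(x\sigma^*\tau y)\bigr|\le\Lambda\Bigl(\frac3{j+2}+\frac{2\pi}D\Bigr)\le\frac{\Lambda(3+2\pi)}{j+2}.$$
Any fixed $g\in\Gamma$ lies in $E$ eventually, so the left side tends to $0$ along the net.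

**Step 3: small variance.** Put $F(x,y)=f(xy)$. For fixed $x$, $|F(x,y)-F(x,y')|\le\Lambda\|y-y'\|$. Conjugation by $w$ and the embedding of scalar matrices are isometric, so this is a $\Lambda$-Lipschitz function on ${\rm SU}(1+D)$ for the operator norm. Likewise $x\mapsto\mathbb E_yF(x,y)$ is $\Lambda$-Lipschitz on $H_1\cong{\rm SU}(D)$, since $\|xy-x'y\|=\|x-x'\|$. By independence and Lemma 6,
$$\mathrm{Var}_\mu(f)=\mathbb E_x\mathrm{Var}_y(F)+\mathrm{Var}_x(\mathbb E_yF)\le\frac{2\Lambda^2}{D+1}+\frac{2\Lambda^2}D\le\frac{4\Lambda^2}D\to0 .$$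
Lemma 5 shows that $N$ is extremely amenable. $\square$

## 8. From $N$ to the full unitary group

**(b)⇒(c).** The means on ${\rm UCB}(N)$ form a nonempty weak$^*$-compact set. Put $(g\cdot m)(f)=m(L_gf)$. Since $L_hL_gf=L_{gh}f$, this is a left action. It is continuous because
$$|m(L_gf)-m_0(L_{g_0}f)|\le\|L_gf-L_{g_0}f\|_\infty+|m(L_{g_0}f)-m_0(L_{g_0}f)|$$
and $g\mapsto L_gf$ is norm continuous. A fixed point is a left-invariant mean. $\square$

**(c)⇒(d).** **Step 1: average over $N$, then over $G/N$.** Let $m_N$ be a left-invariant mean on ${\rm UCB}(N)$. For $f\in{\rm UCB}(G)$ and $g\in G$ the function $n\mapsto f(gn)$ is in ${\rm UCB}(N)$; put $\Phi_f(g)=m_N(n\mapsto f(gn))$. For $n_0\in N$, left invariance gives $\Phi_f(gn_0)=m_N(n\mapsto f(gn_0n))=\Phi_f(g)$. So $\Phi_f\in\ell^\infty(G/N)$. Also $\Phi_{L_hf}(g)=\Phi_f(hg)$. By Lemma 9 $G/N$ is abelian, so $\ell^\infty(G/N)$ has an invariant mean $m'$. Then $m_G(f):=m'(\Phi_f)$ is a left-invariant mean on ${\rm UCB}(G)$.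

**Step 2: average over $\mathbb T$.** For $f\in{\rm UCB}(\mathbb T\times G)$ put $m(f)=\int_{\mathbb T}m_G(f(t\,\cdot))\,dt$. The integrand is continuous in $t$, as $f$ is uniformly continuous. For $s\in\mathbb T$, $h\in G$ we have $m_G(x\mapsto f(sh\,tx))=m_G(L_h(f(st\,\cdot)))=m_G(f(st\,\cdot))$, and integrating over $t$ gives $m(L_{sh}f)=m(f)$. So ${\rm U}(A^+)=\mathbb T\times G$ is amenable. $\square$

**Proof of Theorem 2.** $\mathcal O_n$ is unital and nuclear, so (a)⇒(b)⇒(c)⇒(d) applies with $B=\mathcal O_n$. $\blacksquare$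

## 9. From an invariant mean back to nuclearity

**(d)⇒(e).** We use only that $A^+$ is a unital $C^*$-algebra with amenable unitary group. Let $m$ be a left-invariant mean on ${\rm UCB}({\rm U}(A^+))$, $X$ a unital Banach bimodule and $D\colon A^+\to X^*$ a bounded derivation.

**Step 1: average $D(u)u^*$.** For $\xi\in X$ the function $u\mapsto\langle D(u)u^*,\xi\rangle$ is bounded and Lipschitz, so $\langle\psi,\xi\rangle=m(u\mapsto\langle D(u)u^*,\xi\rangle)$ defines $\psi\in X^*$.

**Step 2: use invariance.** For unitaries $u,v$,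
$$D(vu)(vu)^*=\bigl(D(v)u+vD(u)\bigr)u^*v^*=D(v)v^*+v\,D(u)u^*\,v^* .$$
Pair with $\xi$ and apply $m$ in the variable $u$. Since $\langle v\,D(u)u^*\,v^*,\xi\rangle=\langle D(u)u^*,v^*\xi v\rangle$, invariance gives $\psi=D(v)v^*+v\psi v^*$. Multiplying by $v$ on the right, $D(v)=\psi v-v\psi=v\varphi-\varphi v$ with $\varphi=-\psi$. Unitaries span $A^+$, so $D(a)=a\varphi-\varphi a$ for all $a$.

**Step 3: locate $\varphi$.** If $\varphi$ were outside the weak$^*$-closed convex hull of $\{-D(u)u^*\}$, Hahn–Banach would give $\xi\in X$ with ${\rm Re}\langle\varphi,\xi\rangle>\sup_u{\rm Re}\langle-D(u)u^*,\xi\rangle$. But ${\rm Re}\langle\varphi,\xi\rangle=m\bigl(u\mapsto{\rm Re}\langle-D(u)u^*,\xi\rangle\bigr)$ is at most that supremum. So $\varphi$ is in the hull. $\square$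

**Remark.** The same argument applies to $\mathcal O_n$: as $\mathcal O_n$ is not strongly amenable, ${\rm U}(\mathcal O_n)$ is not amenable. Yet $u\mapsto u+(1-1_1)$ embeds it as a closed subgroup of the amenable group ${\rm U}((\mathcal O_n\otimes\mathcal K)^+)$. There is no conflict: amenability does not pass to closed subgroups outside the locally compact setting.

**(e)⇒(a).** **Step 1: $A^+$ is an amenable Banach algebra.** We need every bounded derivation $D\colon A^+\to Y=X^*$ to be inner, also when $X$ is not unital. Let $e$ denote the action of $1\in A^+$ on either side, and cut $D$ into four parts.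

- The part $eDe$ maps into $eYe=(eXe)^*$, the dual of a unital bimodule, and is inner by (e).
- For the part $D_{01}(a)=(1-e)D(a)e$: from $D(1a)=1D(a)+D(1)a$ and $(1-e)1D(a)=0$ we get $D_{01}(a)=\zeta a$ with $\zeta=D_{01}(1)$. As $a\zeta=0$, this equals $a(-\zeta)-(-\zeta)a$, which is inner.
- For the part $D_{10}(a)=eD(a)(1-e)$: from $D(a1)=aD(1)+D(a)1$ we get $D_{10}(a)=a\zeta'$ with $\zeta'=D_{10}(1)$. As $\zeta'a=0$, this equals $a\zeta'-\zeta'a$, which is inner.
- In the part $(1-e)D(a)(1-e)$ both terms of $D(a1)=aD(1)+D(a)1$ are killed, so it is $0$.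

**Step 2: conclude.** An amenable $C^*$-algebra is nuclear (Connes; Bunce–Paschke; see Runde, *Lectures on Amenability*, Ch. 6). So $A^+$ is nuclear, and so is its hereditary subalgebra $e_{11}A^+e_{11}\cong B$, where $e_{11}=1_1$. $\square$

This closes the circle (a)⇒(b)⇒(c)⇒(d)⇒(e)⇒(a). No trace, quasidiagonality or inductive-limit hypothesis on $B$ was used; in particular, amenability of ${\rm U}((B\otimes\mathcal K)^+)$ does not require $(B\otimes\mathcal K)^+$ to be an inductive limit of NCCW complexes.

## 10. $K_1$ and the universal minimal flow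

Assume (a)–(e).

**When $G$ is extremely amenable.** If $K_1(B)=0$, then $G=N$ by Lemma 9, and (b) applies. If $K_1(B)\ne0$, then $G/N$ is a nontrivial discrete abelian group. Since $\mathbb T$ is divisible, such a group has a nontrivial homomorphism $\chi$ to $\mathbb T$. Let $G$ act on $\mathbb T$ by rotation through $\chi(gN)$; this is continuous because $N$ is open, and it has no fixed point. So $G$ is not extremely amenable. (One may also use the action on $\beta(G/N)$: a nontrivial discrete group acts freely on its Stone–Čech compactification, by Ellis and Veech.)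

**The universal minimal flow.** Let $M$ be a minimal flow of ${\rm U}(A^+)=\mathbb T\times G$. The group $N$ is extremely amenable, so its fixed-point set $M^N$ is nonempty; it is also closed. It is invariant because $N$ is normal: for $x\in M^N$, $h\in{\rm U}(A^+)$ and $n\in N$ we have $nhx=h(h^{-1}nh)x=hx$. By minimality $M^N=M$. So the action factors through
$${\rm U}(A^+)/N\cong\mathbb T\times(G/N)\cong\mathbb T\times K_1(B),$$
and the factored action is continuous because the quotient map is open. Conversely every minimal flow of the quotient is one of ${\rm U}(A^+)$. The two groups have the same minimal flows, with the same equivariant maps, hence the same universal minimal flow. This completes the proof of Theorem 3. $\blacksquare$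

**Proof of Corollary 4.** For $B=\mathcal O_n$ we have $K_1(\mathcal O_n)=0$, so $G=N$ is extremely amenable and the quotient above is the compact group $\mathbb T$. Its universal minimal flow is $\mathbb T$ under translation, by the observation in Section 2. $\blacksquare$
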